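# Disjoint five-cycles and the size Ramsey numbers of star forests

## 1. Edge-colorings of one five-cycle

Our main object is the graph $mC_5$, the disjoint union of $m$ five-cycles. It has $5m$ edges. Everything it does for us comes from three small facts about how the edges of a single five-cycle can be colored.

All graphs are simple, and isolated vertices are ignored. Write $e(G)=|E(G)|$, let $\sqcup$ denote vertex-disjoint union, and let $P_j$ be the path on $j$ vertices. A *matching* is a graph of maximum degree at most $1$; it may be empty. The matching number $\nu(F)$ is the largest number of pairwise disjoint edges of $F$. It is subadditive: if $E(F)=E(F_1)\cup E(F_2)$, then a maximum matching of $F$ splits into a matching inside $F_1$ and one inside $F_2$, so $\nu(F)\le\nu(F_1)+\nu(F_2)$.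

Color the edges of a five-cycle $C$ with any number of colors. Let $e_s(C)$ be the number of edges of color $s$, and $\nu_s(C)$ the matching number of the graph formed by them. The following list of graphs will matter:
$$\emptyset,\quad K_2,\quad 2K_2,\quad P_4. \tag{1}$$

**Lemma 1.** For every edge-coloring of a five-cycle $C$:

- (F1) $\sum_s\nu_s(C)\ge 2$, and $\sum_s\nu_s(C)\ge3$ if $C$ is not monochromatic.
- (F2) If color $s_0$ forms a (possibly empty) matching on $C$, then $\sum_{s\ne s_0}\nu_s(C)\ge2$.
- (F3) If two different colors $s_0,s_1$ both form on $C$ a graph from list (1), then $\sum_{s\ne s_0,s_1}\nu_s(C)\ge1$.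

**Proof of (F1).** If $C$ is monochromatic, the sum is $\nu(C_5)=2$. If not, every color class is a proper subgraph of the cycle, hence a disjoint union of paths. A path with $e$ edges has matching number $\lceil e/2\rceil\ge e/2$, so $\nu_s(C)\ge e_s(C)/2$. Summing gives $\sum_s\nu_s(C)\ge 5/2$, and the sum is an integer.

**Proof of (F2).** Let the edges be $e_1,\dots,e_5$ in cyclic order. A matching in $C_5$ has at most two edges, so after renaming it is contained in $\{e_1,e_3\}$. The edges outside it include $e_2$ and $e_4$, which are disjoint. So the union of the colors other than $s_0$ has matching number at least $2$, and subadditivity gives the claim.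

**Proof of (F3).** If the sum is $0$, then the colors $s_0$ and $s_1$ together contain all five edges. Graphs in list (1) have at most $3$ edges, so the two sizes are $3$ and $2$. The graph of size $3$ is a $P_4$, and its complement in $C_5$ consists of two adjacent edges, that is, a $P_3$. But $P_3$ is not in list (1). $\square$

Now here is what the object is for. Take $3C_5$, with its $15$ edges, and color them with colors $1,2,3,4$. We shall prove that whatever the coloring, we find $P_3\sqcup 3K_2$ in color $1$, or $P_3\sqcup K_2$ in color $2$, or $2K_2$ in color $3$, or $2K_2$ in color $4$. A conjectured formula says that no graph with fewer than $16$ edges can have this property. So $3C_5$ refutes the formula, and larger $m$ refutes it by an arbitrarily large margin.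

## 2. Size Ramsey numbers of star forests and the sum $\sum_k\ell_k$

**Definition (arrowing).** Write $G\rightarrow(G_1,\dots,G_t)$, and say that $G$ *arrows* the tuple, if every $t$-coloring of $E(G)$ yields, for some $i\in[t]$, a copy of $G_i$ all of whose edges have color $i$. Copies are subgraphs and need not be induced.

**Definition (size Ramsey number).**
$$\hat r(G_1,\dots,G_t)=\min\{e(G):G\rightarrow(G_1,\dots,G_t)\}.$$

The star with $n$ edges is $K_{1,n}$; thus $K_{1,1}=K_2$ and $K_{1,2}=P_3$. A *star forest* is a disjoint union of stars, for example $P_3\sqcup3K_2$.

Three cases by hand.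

For $t=1$, clearly $\hat r(G_1)=e(G_1)$.

For $(P_3,P_3)$, a graph arrows exactly when it is not the union of two matchings. Two edges can receive two different colors, so $\hat r\ge3$. The star $K_{1,3}$ works by pigeonhole, so $\hat r(P_3,P_3)=3$. Any odd cycle also arrows $(P_3,P_3)$, because an odd cycle is not a union of two matchings. Keep this in mind.

For $(P_3\sqcup K_2,\,2K_2)$, the host $2P_3\sqcup K_2$ with $5$ edges works. If color $2$ has no two disjoint edges, it lives inside one component. The other two components are then entirely in color $1$, and they contain $P_3\sqcup K_2$.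

In these examples star forests are good hosts, because pigeonhole acts on each star. The following conjecture says that they are always optimal. It is due to Davoodi, Javadi, Kamranian and Raeisi, and the question we treat, to prove or disprove it, comes from Pingting Fu, Zhidan Luo, Zhenyu Ni, "Size Ramsey minimal graphs for uniform star forests", arXiv:2606.04439 (2026).

**Conjecture.** For a positive integer $t$, let $a_1,\dots,a_t$ be positive integers and $a=\sum_{s=1}^ta_s$. Let $n^s_1\ge n^s_2\ge\dots\ge n^s_{a_s}\ge1$ be integers for each $s\in[t]$. For each $k\in[a]\setminus[t-1]$, let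
$$\ell_k=\max\Big\{\sum_{s=1}^t n^s_{i_s}-t+1:\ \sum_{s=1}^t i_s=k\Big\}, \tag{2}$$
the maximum being over integer tuples with $1\le i_s\le a_s$. Then
$$\hat r\Big(\bigsqcup_{i=1}^{a_1}K_{1,n^1_i},\dots,\bigsqcup_{i=1}^{a_t}K_{1,n^t_i}\Big)=\sum_{k=t}^a\ell_k .$$

The quantity in (2) is a pigeonhole number. A star with $\sum_s n^s_{i_s}-t+1$ edges, colored with $t$ colors, has at least $n^s_{i_s}$ edges of color $s$ for some $s$. Otherwise it would have at most $\sum_s(n^s_{i_s}-1)$ edges.

*Example.* For $(P_3\sqcup K_2,2K_2)$ we have $n^1=(2,1)$, $n^2=(1,1)$, $t=2$, $a=4$. For $k=2$ the only tuple is $(1,1)$ and $\ell_2=2+1-1=2$. For $k=3$ the tuple $(1,2)$ gives $2$ and $(2,1)$ gives $1$, so $\ell_3=2$. For $k=4$ we get $\ell_4=1$. The sum is $5$, and the host $2P_3\sqcup K_2$ above is exactly $\bigsqcup_kK_{1,\ell_k}$.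

The case $t=2$ was conjectured by Burr, Erdős, Faudree, Rousseau and Schelp, and is still open in general. Zhang proved that
$$\hat r(a_1K_{1,b_1},\dots,a_tK_{1,b_t})=\Big(\sum_s a_s-t+1\Big)\Big(\sum_s b_s-t+1\Big),$$
which agrees with the conjecture: if $n^s_i=b_s$ for all $i$, then every $\ell_k$ equals $\sum_sb_s-t+1$, and there are $a-t+1$ values of $k$.

We prove two theorems.

**Theorem 1.** Let $m\ge3$ and $b\ge1$ be integers with $\lfloor3b/2\rfloor\le\lceil m/2\rceil$, and let $t=m+1$. Then
$$\hat r\big(P_3\sqcup mK_2,\ P_3\sqcup bK_2,\ \underbrace{2K_2,\dots,2K_2}_{m-1}\big)=5m,$$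
while the conjectured value is $5m+b$. The conjecture is therefore false, and it fails for every $t\ge4$.

With $m=3$, $b=1$ this reads $\hat r(P_3\sqcup3K_2,\,P_3\sqcup K_2,\,2K_2,\,2K_2)=15$, against the conjectured $16$.

**Theorem 2.** In the notation of the conjecture, for every $t$:

1. $\hat r\le\sum_{k=t}^a\ell_k$ always.
2. Every bipartite $G$ that arrows the given $t$-tuple has $e(G)\ge\sum_k\ell_k$. So the conjectured formula is exactly the size Ramsey number restricted to bipartite hosts.
3. Call $k$ *good* if some tuple attaining $\ell_k$ has all $n^s_{i_s}$ odd, or has at most one $s$ with $n^s_{i_s}\ge2$. Then $\hat r\ge\sum_k\ell_k-\#\{k\text{ not good}\}$. In particular the conjecture holds if all $n^s_i$ are odd.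

Neither theorem settles the conjecture for $t=2$ or $t=3$ in full generality. We begin with Theorem 2, because its proof shows where five-cycles come from.

## 3. The star host $\bigsqcup_kK_{1,\ell_k}$

This section proves Theorem 2(1). The host is $G=\bigsqcup_{k=t}^aK_{1,\ell_k}$, which has $\sum_k\ell_k$ edges.

**Step 1: the numbers $\ell_k$ do not increase with $k$.** We need this to treat all stars with small $k$ at once. Let $t\le k<a$ and take a tuple attaining $\ell_{k+1}$. Its sum $k+1$ exceeds $t$, so some $i_s\ge2$. Lower that $i_s$ by $1$. The new tuple has sum $k$, and $n^s_{i_s}$ has not decreased. So $\ell_k\ge\ell_{k+1}$.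

**Step 2: each color has a weak spot.** Suppose $E(G)$ is colored so that no color $s$ contains its star forest. Let $\delta_s(k)$ be the number of edges of color $s$ in the star $K_{1,\ell_k}$. We claim that for each $s$ there is $m_s\in[a_s]$ such that fewer than $m_s$ values of $k$ satisfy $\delta_s(k)\ge n^s_{m_s}$. If not, then for every $j\in[a_s]$ at least $j$ values of $k$ have $\delta_s(k)\ge n^s_j$. Order the numbers $\delta_s(k)$ decreasingly: the $j$-th largest is at least $n^s_j$ for each $j\le a_s$. So $K_{1,n^s_j}$ fits in color $s$ inside the $j$-th of these stars, for all $j$ simultaneously, and color $s$ contains its forest, a contradiction.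

**Step 3: count to a contradiction.** Let $q=\sum_sm_s$, so $t\le q\le a$. For $t\le k\le q$, Step 1 and the definition of $\ell_q$ give
$$\ell_k\ge\ell_q\ge\sum_sn^s_{m_s}-t+1 .$$
By pigeonhole, some $s$ has $\delta_s(k)\ge n^s_{m_s}$. Thus each of the $q-t+1$ values $k\in\{t,\dots,q\}$ is assigned to some color. By Step 2, color $s$ receives at most $m_s-1$ of them. So $q-t+1\le\sum_s(m_s-1)=q-t$, a contradiction. Hence $G$ arrows the tuple, and Theorem 2(1) is proved. $\square$

## 4. Deleting vertices, and the obstacle posed by odd cycles

For a lower bound we must color a graph with few edges so that no color contains its forest. The tool is to spend vertices: every color $s$ may own a few vertices that absorb edges of large stars.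

**Lemma 2.** In the notation of the conjecture, let $1\le i_s\le a_s$ and $k=\sum_si_s$. Let $X\subseteq V(G)$ with $|X|\le k-t$, and suppose $E(G-X)$ is partitioned into graphs $G_1,\dots,G_t$ with $\Delta(G_s)\le n^s_{i_s}-1$. Then $G$ does not arrow the given $t$-tuple.

**Proof.** Since $k-t=\sum_s(i_s-1)$, we can partition $X=\bigsqcup_sX_s$ with $|X_s|\le i_s-1$. Color the edges of $G_s$ with $s$. Give each edge meeting $X$ a color $s$ for which it has an endpoint in $X_s$. Suppose color $s$ contains its star forest. The $i_s$ largest stars of that forest are disjoint and have at least $n^s_{i_s}$ edges each. Since $|X_s|\le i_s-1$, one of them avoids $X_s$. An edge of color $s$ that avoids $X_s$ must lie in $G_s$, so this whole star lies in $G_s$, and its center has degree at least $n^s_{i_s}$ there. This contradicts $\Delta(G_s)\le n^s_{i_s}-1$. $\square$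

We use two textbook theorems, where a decomposition into $D$ matchings may include empty ones. **König's edge-coloring theorem:** a bipartite graph with maximum degree at most $D$ is a union of $D$ edge-disjoint matchings. **Vizing's theorem:** a graph with maximum degree at most $D-1$ is a union of $D$ edge-disjoint matchings. We also need an orientation.

**Lemma 3.** Every graph has an orientation in which in- and out-degree differ by at most $1$ at each vertex.

**Proof.** Add a new vertex adjacent to all vertices of odd degree. Their number is even, so now all degrees are even. Orient each component along an Eulerian circuit, which makes in- and out-degree equal everywhere, and remove the new vertex. Each old vertex loses at most one arc. $\square$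

**Step 1: reduction to a decomposition problem.** Fix numbers $\varepsilon_k\in\{0,1\}$ (a discount for each $k$, to be chosen later), and suppose
$$e(G)<\sum_{k=t}^a(\ell_k-\varepsilon_k).$$
Delete vertices of maximum degree one after another, and let $d_j$ be the degree of the $j$-th deleted vertex at the moment it is deleted; set $d_j=0$ once no edges are left. Each edge is counted in at most one $d_j$, so
$$\sum_{j=1}^{a-t+1}d_j\le e(G)<\sum_{k=t}^a(\ell_k-\varepsilon_k).$$
Match $j$ with $k=j+t-1$. Some $j$ has $d_j\le\ell_k-1-\varepsilon_k$. Before the $j$-th deletion at most $j-1=k-t$ vertices are gone, and the maximum degree is $d_j$. So there is $X$ with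
$$|X|\le k-t,\qquad \Delta(G-X)\le\ell_k-1-\varepsilon_k . \tag{3}$$
Let $(i_s)$ attain $\ell_k$, and put $c_s=n^s_{i_s}-1\ge0$ and $D=\sum_sc_s$. By (2), $D=\ell_k-1$. By Lemma 2, $G$ fails to arrow as soon as we can decompose
$$G-X=G_1\cup\dots\cup G_t,\qquad \Delta(G_s)\le c_s . \tag{4}$$

**Step 2: bipartite hosts.** Take all $\varepsilon_k=0$. If $G$ is bipartite, then $G-X$ is bipartite with maximum degree at most $D=\sum_sc_s$, hence a union of $D$ matchings by König's theorem. Give $c_s$ of them to $G_s$; then (4) holds and $G$ does not arrow. So a bipartite $G$ that arrows has $e(G)\ge\sum_k\ell_k$. The star host of Section 3 is bipartite, so for bipartite hosts the minimum is exactly $\sum_k\ell_k$. This proves Theorem 2(2).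

**Where this stops for general hosts.** A graph with maximum degree at most $D$ need not split as in (4). The smallest trouble is $D=2$ with $c=(1,1)$: we would have to write a graph of maximum degree $2$ as two matchings, and an odd cycle is not a union of two matchings. The failure is real for $G=3C_5$ and the tuple $(P_3\sqcup3K_2,P_3\sqcup K_2,2K_2,2K_2)$, whose sequence $\ell_4,\dots,\ell_{10}$ is $3,3,3,2,2,2,1$ (computed in Section 5). Greedy deletion from $3C_5$ gives $d_1=\dots=d_6=2$ and $d_7=1$. Indeed, a first deletion turns a $C_5$ into $P_4$, a second one of degree $2$ turns $P_4$ into $K_2$, and only then do the degrees drop to $1$. Comparing with $\ell_4,\dots,\ell_{10}$, inequality (3) holds for $k=4$, with $X=\emptyset$, and the task (4) is to write $3C_5$ as a union of two matchings. That is impossible.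

**Step 3: what parity still gives.** Choose $\varepsilon_k=0$ for good $k$ and $\varepsilon_k=1$ for the others. We show that (4) can always be achieved; this proves the inequality in Theorem 2(3).

*If $k$ is not good*, then $\varepsilon_k=1$ and $\Delta(G-X)\le D-1$. By Vizing's theorem $G-X$ is a union of $D$ matchings. Give $c_s$ of them to $G_s$.

*If $k$ is good*, then $\varepsilon_k=0$ and $\Delta(G-X)\le D$. Choose the tuple $(i_s)$ to be one that witnesses goodness. Suppose first that at most one $n^s_{i_s}$ is at least $2$, so at most one $c_s$ is positive. If one is, then $D=c_s$ and we put all edges into that $G_s$. If none is, then $D=0$ and there are no edges to place. In the remaining case all $n^s_{i_s}$ are odd, so all $c_s$ are even and $D$ is even. Orient $G-X$ as in Lemma 3. A vertex of degree $d\le D$ has in- and out-degree at most $\lceil d/2\rceil\le D/2$, because $D$ is even. Build a bipartite graph with vertices $x^+$ and $x^-$ for each vertex $x$, and an edge $x^+y^-$ for each arc $x\to y$. The degree of $x^+$ is the out-degree of $x$ and the degree of $x^-$ is its in-degree, so the maximum degree is at most $D/2$. By König's theorem this graph is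 a union of $D/2$ matchings. In $G-X$, each of these matchings becomes a subgraph in which $x$ has at most one outgoing and one incoming edge, so its maximum degree is at most $2$. Give $c_s/2$ of these subgraphs to $G_s$. Then $\Delta(G_s)\le c_s$, which is (4).

If all $n^s_i$ are odd, every $k$ is good, so $\hat r\ge\sum_k\ell_k$. Together with Theorem 2(1) this is equality. Theorem 2 is proved. $\square$

## 5. Trading $K_{1,3}\sqcup K_{1,2}$ for $C_5$

We now want a tuple that forces many odd-cycle obstructions of the type $c=(1,1,0,\dots,0)$. This is the tuple of Theorem 1:
$$n^1=(2,1^m),\qquad n^2=(2,1^b),\qquad n^s=(1,1)\ \text{ for }3\le s\le m+1, \tag{5}$$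
where $1^m$ means $m$ ones. Note for later that $\lfloor3b/2\rfloor=b+\lfloor b/2\rfloor$, so the hypothesis of Theorem 1 gives
$$b+\lfloor b/2\rfloor\le\lceil m/2\rceil,\qquad b\le\lceil m/2\rceil-1\le m. \tag{6}$$
For $b\ge2$ the second chain follows from the first inequality since $\lfloor b/2\rfloor\ge1$. For $b=1$ it follows from $m\ge3$.

**The conjectured value is $5m+b$.** Here $t=m+1$ and $a=(m+1)+(b+1)+2(m-1)=3m+b$. The only entries larger than $1$ are $n^1_1=n^2_1=2$, so
$$\sum_sn^s_{i_s}-t+1=1+\#\{s\in\{1,2\}:i_s=1\}.$$

- A tuple with $i_1=i_2=1$ and sum $k$ exists exactly for $m+1\le k\le2+2(m-1)=2m$. So $\ell_k=3$ for these $m$ values.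
- A tuple with $i_1=1$ has sum at most $1+(b+1)+2(m-1)=2m+b$, and one with $i_2=1$ has sum at most $(m+1)+1+2(m-1)=3m$. All sums from $t$ up to these bounds occur. Since $b\le m$, some such tuple exists exactly for $k\le3m$. So $\ell_k=2$ for $k=2m+1,\dots,3m$, which are $m$ values.
- For $k=3m+1,\dots,3m+b$, which are $b$ values, $\ell_k=1$.

The sum is $3m+2m+b=5m+b$. For $m=3$, $b=1$ the sequence is $3,3,3,2,2,2,1$, with sum $16$.

**Can we drop the last $b$ edges?** The star host is $mK_{1,3}\sqcup mK_{1,2}\sqcup bK_2$. Without the $b$ single edges it no longer arrows: make $m$ of the $2m$ remaining stars color $1$, one star color $2$, and give each of the other $m-1$ colors one star. Color $1$ has only $m$ disjoint edges, while $P_3\sqcup mK_2$ needs $m+1$. Each other color is a single star, so it contains neither $P_3\sqcup bK_2$ nor $2K_2$. The weakness is that $2m$ vertices meet all edges.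

Now replace each $K_{1,3}\sqcup K_{1,2}$ by a $C_5$, again $5$ edges. Three vertices are needed to meet all edges of a $C_5$, so $mC_5$ needs $3m$. Let us see what Lemma 2 demands of a host for the tuple (5), for three choices of $(i_s)$:

- (A) $i_1=i_2=1$ and $i_s=2$ for $s\ge3$. Then $k-t=m-1$, and the bounds are $\Delta(G_1),\Delta(G_2)\le1$, $\Delta(G_s)\le0$ for $s\ge3$. So in a graph that arrows, deleting at most $m-1$ vertices never leaves a union of two matchings.
- (B) $i_1=m+1$, $i_2=1$ and $i_s=2$ for $s\ge3$. Then $k=3m$, $k-t=2m-1$, and only $G_2$ may have edges, with $\Delta(G_2)\le1$. So deleting at most $2m-1$ vertices never leaves a matching.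
- (C) $i_s=a_s$ for all $s$. Then $k-t=2m+b-1$ and no edges are allowed. So deleting at most $2m+b-1$ vertices always leaves an edge.

The graph $mC_5$ passes all three. After $m-1$ deletions a whole $C_5$ is left; after $2m-1$ deletions some component has lost at most one vertex and contains a $P_4$; and since $b\le m$, we have $2m+b-1\le3m-1$, fewer vertices than are needed to meet all edges.

**Passing these tests is not enough.** The graph $m(C_3\sqcup P_3)$ also has $5m$ edges and also passes. It has $m$ triangles, so (A) holds. It has $2m$ components that are not matchings, so (B) holds. And $2m+m=3m$ vertices are needed to meet all its edges, so (C) holds. Yet it does not arrow: make all triangles color $1$, one $P_3$ color $2$, and give each of the other $m-1$ colors one of the remaining $P_3$. Color $1$ has matching number $m$, and every other color is a single $P_3$. The trouble is that a monochromatic triangle is cheap: it contributes only $1$ to the matching number of its color. A five-cycle contributes at least $2$ when monochromatic and at least $3$ otherwise, by (F1). So the quantity to keep track of is the total matching number over all colors, and $mC_5$ has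 to be treated by a direct argument.

## 6. Graphs without $P_3\sqcup uK_2$

To control colors $1$ and $2$ we need to know what it means to avoid $P_3\sqcup uK_2$.

**Lemma 4.** Let $u\ge1$ and let $F$ contain no $P_3\sqcup uK_2$. Then one of the following holds:

- (i) $F$ is a matching;
- (ii) $\nu(F)\le u$;
- (iii) $\nu(F)=u+1$ and every maximum matching of $F$ covers all non-isolated vertices of $F$.

**Proof.** Suppose (i) and (ii) fail, and let $N$ be any maximum matching, so $|N|\ge u+1$.

*Covering.* Suppose a non-isolated vertex $z$ is not covered by $N$. Let $w$ be a neighbor of $z$. By maximality of $N$, $w$ is covered, say $ww'\in N$. The path $zww'$ is disjoint from the edges of $N\setminus\{ww'\}$, of which there are at least $u$. So $F$ contains $P_3\sqcup uK_2$, a contradiction. Hence $N$ covers all non-isolated vertices.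

*Size.* Since $F$ is not a matching, some $w$ has degree at least $2$. Let $ww'\in N$, let $z\ne w'$ be another neighbor of $w$, and let $zz'\in N$. The path $w'wz$ is disjoint from the edges of $N\setminus\{ww',zz'\}$. So $|N|-2<u$, that is, $|N|\le u+1$. Hence $|N|=u+1$. $\square$

For example, $P_4$ contains no $P_3\sqcup K_2$ ($u=1$): it is of type (iii), since $\nu(P_4)=2$ and its only maximum matching, the two end edges, covers all four vertices. The five-cycle does contain $P_3\sqcup K_2$.

## 7. The graph $mC_5$ arrows

This section proves $\hat r\le5m$ in Theorem 1. Suppose $E(mC_5)$ is colored with $m+1$ colors and no color contains its forest. Call color $1$ red, $R$, and color $2$ blue, $B$. For a color $s$ let $\nu_s=\sum_C\nu_s(C)$, the sum being over the $m$ components; this is the matching number of color $s$.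

**Step 1: budgets.** Here we record how large each $\nu_s$ can be. A color $s\ge3$ contains no $2K_2$, so $\nu_s\le1$, and
$$\Sigma:=\sum_{s\ge3}\nu_s\le m-1 . \tag{7}$$
By Lemma 4, with $u=m$ for $R$ and $u=b$ for $B$, we may assign to each of $R$ and $B$ one of the types (i), (ii), (iii). Type (ii) means $\nu_R\le m$, respectively $\nu_B\le b$. Type (iii) gives $\nu_R=m+1$, respectively $\nu_B=b+1$.

**Step 2: the shape of types (i) and (iii) on a component.** We claim that if a color has type (i) or (iii), then on each component $C$ it forms a graph from list (1). For type (i) this is clear, since a matching in $C_5$ has at most two edges. For type (iii), take a maximum matching of the color. It covers all non-isolated vertices of the color, so its part in $C$ is a perfect matching on the set $S$ of vertices of $C$ met by the color. So $|S|\in\{0,2,4\}$. If $|S|=0$ we have $\emptyset$, and if $|S|=2$ we have $K_2$. If $|S|=4$, then $S$ induces a $P_4$ in $C_5$, whose only perfect matching consists of its two end edges. Both end edges are therefore present; according to whether the middle edge is present, we have $P_4$ or $2K_2$.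

**Step 3: monochromatic components.** A component monochromatic in color $s$ has $\nu_s(C)=2$. By (7) this cannot be a color $s\ge3$. If $R$ has type (ii), then at most $\lfloor m/2\rfloor$ components are monochromatic in $R$. If $B$ has type (ii), then at most $\lfloor b/2\rfloor$ are monochromatic in $B$.

**Step 4: all combinations of types are impossible.** In each case we compare the budgets with what Lemma 1 says the components cost. Cases 1 to 6 cover all nine pairs of types.

**Case 1: $R$ and $B$ both have type (i) or (iii).** By Step 2 and (F3), the colors $s\ge3$ contribute at least $1$ on each component. So $\Sigma\ge m$, contradicting (7).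

**Case 2: $R$ has type (ii), $B$ has type (i).** Blue is a matching on every component. By (F2) with $s_0=B$,
$$2m\le\nu_R+\Sigma\le m+(m-1),$$
a contradiction.

**Case 3: $R$ has type (i), $B$ has type (ii).** By (F2) with $s_0=R$ and $b\le m$ from (6),
$$2m\le\nu_B+\Sigma\le b+m-1\le2m-1,$$
a contradiction.

**Case 4: both have type (ii).** By (F1) each component costs at least $3$, except that a monochromatic one costs $2$. By Step 3,
$$3m-\lfloor m/2\rfloor-\lfloor b/2\rfloor\le\nu_R+\nu_B+\Sigma\le m+b+(m-1).$$
Since $m-\lfloor m/2\rfloor=\lceil m/2\rceil$, this says $\lceil m/2\rceil+1\le b+\lfloor b/2\rfloor$, contradicting (6).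

**Case 5: $R$ has type (iii), $B$ has type (ii).** Let $h$ be the number of components on which red is a $P_4$. Each contributes $2$ to $\nu_R=m+1$, so $h\le\lfloor(m+1)/2\rfloor=\lceil m/2\rceil$. On such a component two edges are not red, so the other colors contribute at least $1$. On every other component red is a matching by Step 2, so the other colors contribute at least $2$ by (F2). Hence
$$2m-h=h+2(m-h)\le\nu_B+\Sigma\le b+m-1 ,$$
that is, $m+1\le b+h$. But (6) gives $b+h\le\lceil m/2\rceil-1+\lceil m/2\rceil=2\lceil m/2\rceil-1\le m$, a contradiction.

**Case 6: $R$ has type (ii), $B$ has type (iii).** Let $h$ be the number of components on which blue is a $P_4$, and $j$ the number on which blue is a non-empty matching. Then $2h+j\le\nu_B=b+1$. By Step 2 blue is absent from the other $m-h-j$ components. The colors other than blue contribute: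

- at least $1$ on each of the $h$ components, where two edges are not blue;
- at least $2$ on each of the $j$ components, by (F2) with $s_0=B$;
- on each component without blue, at least $3$ by (F1), unless the component is monochromatic, hence monochromatic in $R$ by Step 3, when the contribution is $2$.

At most $\lfloor m/2\rfloor$ components are monochromatic in $R$. So
$$2m-1\ge\nu_R+\Sigma\ge h+2j+3(m-h-j)-\lfloor m/2\rfloor=3m-(2h+j)-\lfloor m/2\rfloor\ge3m-(b+1)-\lfloor m/2\rfloor .$$
This gives $b\ge m-\lfloor m/2\rfloor=\lceil m/2\rceil$, contradicting (6).

So $mC_5$ arrows the tuple, and $\hat r\le5m<5m+b$. The conjecture is false. $\square$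

## 8. Five $m$ edges are necessary

To finish the equality in Theorem 1 we show that every $G$ that arrows the tuple (5) has $e(G)\ge5m$. For comparison, Theorem 2(3) gives only $4m+b$. The $m$ values $k=m+1,\dots,2m$ are not good, since every tuple attaining $\ell_k=3$ uses $n^1_1=n^2_1=2$. All other $k$ are good, since a tuple attaining $\ell_k\le2$ has at most one entry $2$. We do better by counting odd cycles. Only conditions (A) and (B) of Section 5 are used.

**Step 1: greedy deletion.** The aim is to reduce to graphs of maximum degree $2$. Let $G$ arrow. Delete vertices $v_1,v_2,\dots$ of maximum degree successively, with degrees $d_1\ge d_2\ge\cdots$ at deletion. By (B), after $2m-1$ deletions the graph is not a matching, so $d_{2m}\ge2$. Let $h=\#\{j:d_j\ge3\}$. If $h\ge m$, then $d_1,\dots,d_m\ge3$ and $d_{m+1},\dots,d_{2m}\ge2$, so $e(G)\ge3m+2m=5m$ and we are done. From now on $h<m$. Let $G'=G-\{v_1,\dots,v_h\}$. Then $\Delta(G')\le2$, so $G'$ is a disjoint union of paths and cycles, and $e(G)\ge3h+e(G')$.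

**Step 2: many odd cycles.** Let $o$ be the number of odd cycles of $G'$. Deleting one vertex from each leaves paths and even cycles, which form a union of two matchings. In total $h+o$ vertices of $G$ have been deleted, so (A) gives
$$h+o\ge m. \tag{8}$$

**Step 3: turning $G'$ into a matching.** Let $r$ be the least number of vertices whose deletion turns $G'$ into a matching. By (B),
$$h+r\ge2m. \tag{9}$$
We bound $r$ from above in terms of edges. Deleting every third vertex of a cycle of length $L$, starting anywhere, uses $\lceil L/3\rceil$ vertices and leaves runs of at most two vertices. On a path with $L$ edges, hence $L+1$ vertices, deleting the third, sixth, and so on uses $\lfloor(L+1)/3\rfloor$ vertices, again leaving runs of at most two vertices. Now: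

- For odd $L\ge3$, $\lceil L/3\rceil\le(L-1)/2$. For $L=3$ and $L=5$ this reads $1\le1$ and $2\le2$. For $L\ge7$, $\lceil L/3\rceil\le(L+2)/3\le(L-1)/2$, the last inequality being equivalent to $L\ge7$.
- For even $L\ge4$, $\lceil L/3\rceil\le(L+2)/3\le L/2$, the last inequality being equivalent to $L\ge4$.
- For paths with $L\ge1$ edges, $\lfloor(L+1)/3\rfloor\le L/2$. For $L=1$ the left side is $0$; for $L\ge2$, $(L+1)/3\le L/2$.

So each component needs at most half as many deletions as it has edges, and each odd cycle saves a further $1/2$. Summing over components, $r\le(e(G')-o)/2$, that is,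
$$e(G')\ge2r+o. \tag{10}$$

**Step 4: combine.** By (10), (9) and (8),
$$e(G)\ge3h+e(G')\ge3h+2r+o\ge3h+2(2m-h)+(m-h)=5m .$$
Together with Section 7 and the computation of the conjectured value in Section 5, this proves the equality and the comparison in Theorem 1. $\square$

## 9. A counterexample for every $t\ge4$, and the size of the gap

It remains to see that Theorem 1 reaches every $t\ge4$. Given $t\ge4$, take $m=t-1\ge3$ and $b=\lfloor t/3\rfloor\ge1$. Then $t\ge3b$, so $m\ge3b-1$ and
$$\lceil m/2\rceil\ge\lceil(3b-1)/2\rceil=\lfloor3b/2\rfloor .$$
So the hypothesis of Theorem 1 holds. For this tuple of $t$ star forests the true value is $5(t-1)$, and the conjectured value is larger by $\lfloor t/3\rfloor$. So the conjecture fails for every $t\ge4$, by at least $\lfloor t/3\rfloor$, and the discrepancy is unbounded as $t$ grows.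

For the ratio, let $b\ge3$ be odd and $m=3b-2$. Then $m$ is odd, so $\lceil m/2\rceil=(3b-1)/2=\lfloor3b/2\rfloor$, and $m\ge7$; the hypothesis holds. The true value is $5m=15b-10$ and the conjectured value is $5m+b=16b-10$. The ratio of true to conjectured value is
$$\frac{15b-10}{16b-10}\longrightarrow\frac{15}{16}\qquad(b\to\infty).$$
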